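\title{The type of a local ring, Chern coefficients, and the Cohen--Macaulay property}

\begin{abstract}
Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d\ge 2$ with infinite residue field, and let $\mathrm r(R)$ be the supremum of the indices of reducibility of its parameter ideals. We show that the difference of Chern coefficients $\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)$ lies between $0$ and $\mathrm r(R)$ for every parameter ideal $\mathfrak q\ne\mathfrak m$, that it is always smaller than $\mathrm r(R)$ when $R$ is not Cohen--Macaulay, and we compute it when $R$ is Cohen--Macaulay. It follows that $R$ is Cohen--Macaulay if and only if $\mathrm r(R)\le \mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)$ for some parameter ideal $\mathfrak q\neq\mathfrak m$. This answers a question of Tam and Truong.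
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$ with residue field $k$, and let $\ell$ denote length. A \emph{parameter ideal} is an $\mathfrak m$-primary ideal generated by $d$ elements. This paper compares two numerical invariants of parameter ideals, both of which are rigid when $R$ is Cohen--Macaulay.

The first lives in a single quotient of $R$. The socle of a module $M$ is $\operatorname{Soc}M=0:_M\mathfrak m$, and the \emph{index of reducibility} of an $\mathfrak m$-primary ideal $J$ is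
\[
\mathrm{ir}_R(J)=\dim_k\operatorname{Soc}(R/J)=\ell\big((J:\mathfrak m)/J\big),
\]
the number of components in an irredundant decomposition of $J$ into irreducible ideals. The \emph{type} of $R$ is
\[
\mathrm r(R)=\sup_{\mathfrak q}\,\mathrm{ir}_R(\mathfrak q),
\]
where $\mathfrak q$ runs through the parameter ideals of $R$; the value $\infty$ is allowed. In a Cohen--Macaulay ring all parameter ideals have the same index of reducibility.

The second invariant is asymptotic. The \emph{Hilbert coefficients} $\mathrm e_i(J)=\mathrm e_i(J;R)$ of an $\mathfrak m$-primary ideal $J$ are the integers such that, for all $n\gg0$,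
\[
\ell(R/J^{n+1})=\mathrm e_0(J)\binom{n+d}{d}-\mathrm e_1(J)\binom{n+d-1}{d-1}+\cdots+(-1)^d\,\mathrm e_d(J).
\]
Here $\mathrm e_0(J)$ is the multiplicity and $\mathrm e_1(J)$ is the \emph{Chern coefficient}. In a Cohen--Macaulay ring the Chern coefficient of every parameter ideal is $0$.

The two invariants meet in the ideal $I=\mathfrak q:\mathfrak m$, which is proper, hence $\mathfrak m$-primary, as soon as $\mathfrak q\ne\mathfrak m$. On the one hand $\ell(I/\mathfrak q)=\mathrm{ir}_R(\mathfrak q)$. On the other hand $\ell(I^{n+1}/\mathfrak q^{n+1})=\ell(R/\mathfrak q^{n+1})-\ell(R/I^{n+1})$, so if $\mathrm e_0(I)=\mathrm e_0(\mathfrak q)$, then for $n\gg0$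
\begin{equation}\label{eq:growth}
\ell(I^{n+1}/\mathfrak q^{n+1})=\big(\mathrm e_1(I)-\mathrm e_1(\mathfrak q)\big)\binom{n+d-1}{d-1}+(\text{terms of degree}<d-1).
\end{equation}
Thus $\mathrm e_1(I)-\mathrm e_1(\mathfrak q)$ is an asymptotic counterpart of $\mathrm{ir}_R(\mathfrak q)$.

\begin{example}\label{ex:plane}
Let $R=k[[x_1,x_2]]$, a ring of type $1$.

(a) For $\mathfrak q=(x_1^2,x_2^2)$ the socle of $R/\mathfrak q$ is spanned by $x_1x_2$, so $I=\mathfrak m^2$. A monomial $x_1^ix_2^j$ lies in $\mathfrak q^{n+1}$ exactly when $\lfloor i/2\rfloor+\lfloor j/2\rfloor\ge n+1$. Among the monomials of degree at least $2n+2$ this fails only for $i+j=2n+2$ with $i,j$ odd, that is, for the products of $x_1x_2$ with the $n+1$ monomials of degree $n$ in $x_1^2,x_2^2$. Hence $\ell(I^{n+1}/\mathfrak q^{n+1})=n+1$ and $\mathrm e_1(I)-\mathrm e_1(\mathfrak q)=1=\mathrm r(R)$.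

(b) For $\mathfrak q=(x_1,x_2^2)$ we get $I=\mathfrak m$, which is again a parameter ideal. The multiplicity drops from $2$ to $1$, both Chern coefficients vanish, and the difference is $0$.
\end{example}

In (a) each socle element contributes once for every monomial in the generators of $\mathfrak q$, and one expects the difference of Chern coefficients to equal the type in a Cohen--Macaulay ring, apart from accidents such as (b). If $R$ is not Cohen--Macaulay, one expects a loss. In the simplest such rings there is a nonzero ideal $W$ of finite length. High powers of $I$ and $\mathfrak q$ do not meet $W$, so the left side of \eqref{eq:growth} ignores it, while the socle of $W$ survives in $R/\mathfrak q'$ for every parameter ideal $\mathfrak q'$ inside a high power of $\mathfrak m$. This suggests the following question, posed by Tam and Truong \cite{TT} for rings $R$ that are homomorphic images of a Cohen--Macaulay local ring and have infinite residue field; we take $d\ge2$.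

\begin{quote}
\emph{Is $R$ Cohen--Macaulay if and only if there is a parameter ideal $\mathfrak q\ne\mathfrak m$ with $\mathrm r(R)\le\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)$?}
\end{quote}

The answer is yes, and the assumption that $R$ is an image of a Cohen--Macaulay ring is not needed.

\begin{theorem}\label{thm:main}
Let $(R,\mathfrak m)$ be a Noetherian local ring with infinite residue field $k$ and $d=\dim R\ge2$.
\begin{enumerate}
\item[(1)] For every parameter ideal $\mathfrak q\ne\mathfrak m$ we have $0\le\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)\le\mathrm r(R)$.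
\item[(2)] If $R$ is not Cohen--Macaulay, then $\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)<\mathrm r(R)$ for every parameter ideal $\mathfrak q\ne\mathfrak m$.
\item[(3)] If $R$ is Cohen--Macaulay and $\mathfrak q\ne\mathfrak m$ is a parameter ideal, then $\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)=\mathrm r(R)$, unless $R$ is regular and $\dim_k(\mathfrak q+\mathfrak m^2)/\mathfrak m^2=d-1$. In that exceptional case the difference is $0<1=\mathrm r(R)$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}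
Let $R$ be as in Theorem~\ref{thm:main}. Then $R$ is Cohen--Macaulay if and only if some parameter ideal $\mathfrak q\ne\mathfrak m$ satisfies $\mathrm r(R)\le\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)$.
\end{corollary}

\begin{proof}
If such a $\mathfrak q$ exists, $R$ is Cohen--Macaulay by part (2). Conversely, let $R$ be Cohen--Macaulay and let $\mathfrak q$ be generated by the squares of a system of parameters. Then $\mathfrak q\subseteq\mathfrak m^2\ne\mathfrak m$, and $\dim_k(\mathfrak q+\mathfrak m^2)/\mathfrak m^2=0<d-1$. So $\mathfrak q$ is not exceptional, and part (3) gives equality.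
\end{proof}

The strict inequality in part (2) cannot be improved: Example~\ref{ex:sharp} gives, for every $d\ge2$, a ring that is not Cohen--Macaulay and a parameter ideal with difference $\mathrm r(R)-1$. The corollary fails for $d=1$: in a discrete valuation ring every $\mathfrak m$-primary ideal is a parameter ideal, so all Chern coefficients vanish, while the type is $1$.

The proof splits according to whether $\mathfrak mI=\mathfrak m\mathfrak q$. Section~\ref{sec:CM} sets up this dichotomy and settles the Cohen--Macaulay case, where both branches are short. When $\mathfrak mI=\mathfrak m\mathfrak q$ (Section~\ref{sec:A}), formula \eqref{eq:growth} applies, and we cut $R$ by general elements of $\mathfrak q$ down to a one-dimensional ring, in which the heuristic about $W$ becomes a proof. When $\mathfrak mI\ne\mathfrak m\mathfrak q$ (Section~\ref{sec:B}), the completion of $R$ turns out to be regular modulo an ideal of dimension less than $d$, and the difference is $0$. The residue field has to be infinite only for the choice of general elements in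 Lemma~\ref{lem:superficial}.

\section{Standard facts}\label{sec:facts}

In this section $(R,\mathfrak m)$ is any Noetherian local ring of dimension $d\ge1$ with residue field $k$, and $\operatorname{gr}_J(R)=\bigoplus_{n\ge0}J^n/J^{n+1}$.

\begin{enumerate}
\item[(F1)] \emph{Parameter ideals.} An $\mathfrak m$-primary ideal needs at least $d$ generators. Hence $\dim_k\mathfrak q/\mathfrak m\mathfrak q=d$ for a parameter ideal $\mathfrak q$, and by Nakayama's lemma every element of $\mathfrak q\setminus\mathfrak m\mathfrak q$ belongs to a generating set of $d$ elements. If $\mathfrak q=(g_1,\dots,g_d)$, then $R/(g_1,\dots,g_i)$ has dimension $d-i$, and the image of $\mathfrak q$ in it is a parameter ideal.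

\item[(F2)] \emph{Multiplicity.} For a finitely generated module $M$ and an $\mathfrak m$-primary ideal $J$, the function $\ell(M/J^{n+1}M)$ is a polynomial of degree $\dim M$ for $n\gg0$, where $\dim M$ is the largest $\dim R/\mathfrak p$ with $M_{\mathfrak p}\neq0$. In particular $\mathrm e_0(J)\ge1$. Comparing leading terms gives $\mathrm e_0(J^N)=N^d\,\mathrm e_0(J)$, and $\mathrm e_0(J')\le\mathrm e_0(J)$ for $J\subseteq J'$. For a parameter ideal $\mathfrak q=(g_1,\dots,g_d)$ the surjection $(R/\mathfrak q)[T_1,\dots,T_d]\to\operatorname{gr}_{\mathfrak q}(R)$, $T_i\mapsto g_i+\mathfrak q^2$, gives $\ell(R/\mathfrak q^{n+1})\le\ell(R/\mathfrak q)\binom{n+d}{d}$, so $\mathrm e_0(\mathfrak q)\le\ell(R/\mathfrak q)$.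

\item[(F3)] \emph{Reductions.} An ideal $J\subseteq J'$ is a \emph{reduction} of $J'$ if $J'^{\,N+1}=JJ'^{\,N}$ for some $N$. Then $J'^{\,n+N}=J^nJ'^{\,N}\subseteq J^n\subseteq J'^{\,n}$, so $\mathrm e_0(J)=\mathrm e_0(J')$ when both are $\mathfrak m$-primary.

\item[(F4)] \emph{Artin--Rees lemma.} For ideals $J$ and $\mathfrak a$ there is $s$ with $J^n\cap\mathfrak a\subseteq J^{n-s}\mathfrak a$ for all $n\ge s$. In particular, if $J$ is proper and $\mathfrak a$ has finite length, then $J^n\cap\mathfrak a=0$ for $n\gg0$.

\item[(F5)] \emph{The ideal $H^0_{\mathfrak m}(R)$.} The ideal $H^0_{\mathfrak m}(R)=\bigcup_t(0:\mathfrak m^t)$ is the largest ideal of finite length. It vanishes if and only if $\operatorname{depth}R>0$. The ring $R/H^0_{\mathfrak m}(R)$ has dimension $d$ and positive depth; for $d=1$ it is therefore Cohen--Macaulay.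

\item[(F6)] \emph{Cohen--Macaulay rings.} The ring $R$ is Cohen--Macaulay if $\operatorname{depth}R=d$. Then for every parameter ideal $\mathfrak q=(g_1,\dots,g_d)$ the sequence $g_1,\dots,g_d$ is regular, the rings $R/(g_1,\dots,g_i)$ are Cohen--Macaulay, and the surjection in (F2) is an isomorphism. Hence $\ell(R/\mathfrak q^{n+1})=\ell(R/\mathfrak q)\binom{n+d}{d}$ for all $n\ge0$, and $\mathrm e_1(\mathfrak q)=0$. Moreover $\operatorname{Soc}(R/\mathfrak q)\cong\operatorname{Ext}^d_R(k,R)$, so $\mathrm{ir}_R(\mathfrak q)=\mathrm r(R)<\infty$ for all $\mathfrak q$. A regular local ring, one in which $\mathfrak m$ is a parameter ideal, is a Cohen--Macaulay domain of type $\mathrm{ir}_R(\mathfrak m)=1$.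

\item[(F7)] \emph{Associated primes.} A finitely generated module $M$ over a Noetherian ring has finitely many associated primes, their intersection is the radical of the annihilator of $M$, and $\operatorname{Ass}M'\subseteq\operatorname{Ass}M$ for a submodule $M'$. Over $R$, the module $M$ has finite length if and only if $\operatorname{Ass}M\subseteq\{\mathfrak m\}$.
\end{enumerate}

\section{The dichotomy and the Cohen--Macaulay case}\label{sec:CM}

From now on $R$ is as in Theorem~\ref{thm:main}, $\mathfrak q\ne\mathfrak m$ is a parameter ideal, and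
\[
I=\mathfrak q:\mathfrak m,\qquad c=\mathrm e_1(I)-\mathrm e_1(\mathfrak q).
\]
The only information on $I$ is $\mathfrak mI\subseteq\mathfrak q$. To bound $I^{n+1}/\mathfrak q^{n+1}$ by a socle we would like to have $\mathfrak mI^{n+1}\subseteq\mathfrak q^{n+1}$, and this does not follow by induction, because the factor $\mathfrak m$ is used up in the first step. It does follow if $\mathfrak mI$ equals the smaller ideal $\mathfrak m\mathfrak q$. Since $\mathfrak m\mathfrak q\subseteq\mathfrak mI\subseteq\mathfrak q$, there are two cases: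
\[
\textbf{(A)}\quad\mathfrak mI=\mathfrak m\mathfrak q,\qquad\qquad\textbf{(B)}\quad\mathfrak mI\ne\mathfrak m\mathfrak q .
\]
In Example~\ref{ex:plane}(a) we have $\mathfrak mI=\mathfrak m^3=\mathfrak m\mathfrak q$, whereas in (b) the element $x_2^2$ lies in $\mathfrak mI$ and not in $\mathfrak m\mathfrak q=(x_1^2,x_1x_2,x_2^3)$. Each case has an immediate consequence.

\begin{lemma}\label{lem:A}
In case \textup{(A)}, $\mathfrak mI^n=\mathfrak m\mathfrak q^n$ for all $n\ge1$, the ideal $\mathfrak q$ is a reduction of $I$, and \eqref{eq:growth} holds.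
\end{lemma}

\begin{proof}
By induction, $\mathfrak mI^{n+1}=I\,\mathfrak m\mathfrak q^n=(\mathfrak mI)\mathfrak q^n=\mathfrak m\mathfrak q^{n+1}$.

Let $z\in I$ and $\mathfrak m=(m_1,\dots,m_s)$. Since $z\mathfrak m\subseteq\mathfrak q\mathfrak m$, we can write $zm_i=\sum_ja_{ij}m_j$ with $a_{ij}\in\mathfrak q$. Multiplying by the adjugate matrix shows that $g=\det(z\delta_{ij}-a_{ij})$ annihilates $\mathfrak m$, and $g=z^s+b_1z^{s-1}+\dots+b_s$ with $b_i\in\mathfrak q^i$. As $I$ is proper, $z\in\mathfrak m$, so $zg=0$. This is an equation of integral dependence of $z$ over $\mathfrak q$, and it gives $z^{s+1}\in\mathfrak qI^s$. If $I=(z_1,\dots,z_p)$, every monomial of degree $ps+1$ in the $z_j$ is divisible by some $z_j^{s+1}$, so $I^{ps+1}=\mathfrak qI^{ps}$; see also \cite[Corollary 1.2.5]{HS}. By (F3), $\mathrm e_0(I)=\mathrm e_0(\mathfrak q)$, which is the hypothesis of \eqref{eq:growth}.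
\end{proof}

In case (B) some product $az$ with $a\in\mathfrak m$ and $z\in I$ lies in $\mathfrak q\setminus\mathfrak m\mathfrak q$, and by (F1) it is a minimal generator of $\mathfrak q$. Modulo the other generators, $\mathfrak mz\subseteq(az)$. If $z$ can be canceled, the maximal ideal becomes principal. To cancel $z$ we remove the ideal of finite length.

\begin{lemma}\label{lem:B}
In case \textup{(B)}, write $\mathfrak q=(az,q_2,\dots,q_d)$ with $a\in\mathfrak m$ and $z\in I$, and put $D=R/(q_2,\dots,q_d)$ and $C=D/H^0_{\mathfrak m}(D)$. Then $C$ is a discrete valuation ring with $\mathfrak mC=aC$, and $IC=zC$.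
\end{lemma}

\begin{proof}
By (F1) and (F5), $C$ is Cohen--Macaulay of dimension $1$ and $\mathfrak qC=azC$ is a parameter ideal. So $az$ is a nonzerodivisor on $C$, and therefore so are $a$ and $z$. For $b\in\mathfrak m$ we have $bz\in\mathfrak q$, so $bz=eaz$ in $C$ for some $e$, and $b=ea$ in $C$. Thus $\mathfrak mC=aC$, and $C$ is regular of dimension $1$. Canceling $a$ in $aIC\subseteq\mathfrak qC=azC$ gives $IC\subseteq zC$, and $z\in I$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $R$ be Cohen--Macaulay. We show that $c=\mathrm r(R)$ in case (A), that $c=0$ in case (B), and that (B) is the exceptional case.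

\emph{Case (A).} Let $\mathfrak q=(g_1,\dots,g_d)$ and $n\ge0$. By Lemma~\ref{lem:A},
\begin{equation}\label{eq:sandwich}
I\mathfrak q^n\subseteq I^{n+1}\subseteq\mathfrak q^{n+1}:\mathfrak m .
\end{equation}
We compute the right side in $\operatorname{gr}_{\mathfrak q}(R)\cong(R/\mathfrak q)[T_1,\dots,T_d]$. Let $\mathfrak mw\subseteq\mathfrak q^{n+1}$. If $w\in\mathfrak q^j$ with $j<n$, then $g_1w\in\mathfrak q^{n+1}\subseteq\mathfrak q^{j+2}$, and since $T_1$ is a nonzerodivisor, $w\in\mathfrak q^{j+1}$. Hence $w\in\mathfrak q^n$, and $(\mathfrak q^{n+1}:\mathfrak m)/\mathfrak q^{n+1}$ is the socle of $\mathfrak q^n/\mathfrak q^{n+1}$. This module is free over $R/\mathfrak q$ on the $\binom{n+d-1}{d-1}$ monomials of degree $n$ in the $g_i$, so its socle consists of the combinations with coefficients in $I/\mathfrak q$. It equals $I\mathfrak q^n/\mathfrak q^{n+1}$ and has length $\mathrm r(R)\binom{n+d-1}{d-1}$. Thus equality holds throughout \eqref{eq:sandwich}, $\ell(I^{n+1}/\mathfrak q^{n+1})=\mathrm r(R)\binom{n+d-1}{d-1}$, and $c=\mathrm r(R)$ by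 \eqref{eq:growth}.

\emph{Case (B).} In Lemma~\ref{lem:B} the ring $D$ is Cohen--Macaulay of dimension $1$, so $C=D$. Hence $\mathfrak m=(a,q_2,\dots,q_d)$ and $I=(z,q_2,\dots,q_d)$. Thus $R$ is regular, and $I$ is a parameter ideal, so $c=0-0=0$ by (F6). The $d$ generators of $\mathfrak m$ are linearly independent modulo $\mathfrak m^2$ by (F1), so $\dim_k(\mathfrak q+\mathfrak m^2)/\mathfrak m^2\ge d-1$. The dimension is not $d$, for then $\mathfrak q+\mathfrak m^2=\mathfrak m$ and $\mathfrak q=\mathfrak m$ by Nakayama's lemma. So we are in the exceptional case.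

\emph{The exceptional case falls under (B).} Let $R$ be regular, and choose $q_2,\dots,q_d\in\mathfrak q$ linearly independent modulo $\mathfrak m^2$ and $t$ with $\mathfrak m=(t,q_2,\dots,q_d)$. Then $V=R/(q_2,\dots,q_d)$ is a discrete valuation ring with uniformizer $t$, so $\mathfrak qV=t^nV$ and $\mathfrak q=(t^n,q_2,\dots,q_d)$ for some $n\ge1$. Now $\mathfrak mt^{n-1}\subseteq\mathfrak q$, so $t^n\in\mathfrak mI$, while $t^n\notin\mathfrak m\mathfrak q$ because $\mathfrak m\mathfrak qV=t^{n+1}V$.
\end{proof}

\section{The case $\mathfrak mI=\mathfrak m\mathfrak q$}\label{sec:A}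

We begin with the simplest rings that are not Cohen--Macaulay. They show the source of the strict inequality in Theorem~\ref{thm:main}(2), and also that it is optimal.

\begin{example}\label{ex:sharp}
Let $k$ be an infinite field, $d\ge2$, and
\[
R=k[[x_1,\dots,x_d,u]]/(ux_1,\dots,ux_d,u^2).
\]
Put $W=uR\cong k$ and $S=R/W=k[[x_1,\dots,x_d]]$, with maximal ideal $\mathfrak m_S$. Then $\dim R=d$ and $\operatorname{depth}R=0$, so $R$ is not Cohen--Macaulay. For every parameter ideal $\mathfrak q'$ of $R$ there is an exact sequence $0\to W/(W\cap\mathfrak q')\to R/\mathfrak q'\to S/\mathfrak q'S\to0$, in which $\mathfrak q'S$ is a parameter ideal of the regular ring $S$. Taking socles is left exact, so $\mathrm{ir}_R(\mathfrak q')\le1+1$. For $\mathfrak q=(x_1^2,\dots,x_d^2)$ the ring $R/\mathfrak q$ has a $k$-basis consisting of $u$ and the squarefree monomials in the $x_i$, and its socle is spanned by $u$ and $x_1\cdots x_d$. Hence $\mathrm r(R)=2$, $I=\mathfrak q+(u,x_1\cdots x_d)$, and $IS=\mathfrak qS:\mathfrak m_S$. We are in case (A), since $\mathfrak mu=0$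 and $x_i\cdot x_1\cdots x_d\in x_i^2\mathfrak m$.

For $J\in\{\mathfrak q,I\}$ and $n\gg0$ we have $J^{n+1}\cap W=0$ by (F4), so $\ell(R/J^{n+1})=\ell(S/J^{n+1}S)+1$. The constant changes only $\mathrm e_d$, and $d\ge2$, so $\mathrm e_1(J;R)=\mathrm e_1(JS;S)$. Theorem~\ref{thm:main}(3) applies to $S$ and $\mathfrak qS\subseteq\mathfrak m_S^2$ and gives $\mathrm e_1(I)-\mathrm e_1(\mathfrak q)=1=\mathrm r(R)-1$.
\end{example}

The socle element $u$ is counted by the type and lost in the powers of $I$. In dimension one this is the whole story.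

\begin{proposition}\label{prop:dimone}
Let $(D,\mathfrak n)$ be a one-dimensional Noetherian local ring, $yD$ a parameter ideal, $W=H^0_{\mathfrak n}(D)$ and $C=D/W$.
\begin{enumerate}
\item[(a)] If $J\supseteq yD$ is a proper ideal with $\mathfrak nJ^{n+1}\subseteq y^{n+1}D$ for all $n$, then $\ell(J^{n+1}/y^{n+1}D)\le\mathrm r(C)$ for $n\gg0$.
\item[(b)] There is $N\ge1$ with $\mathrm{ir}_D(y^ND)=\mathrm r(C)+\ell(\operatorname{Soc}W)$.
\end{enumerate}
\end{proposition}

\begin{proof}
The ring $C$ is Cohen--Macaulay of dimension $1$, so $y$ is a nonzerodivisor on $C$ and $\operatorname{Soc}(C/y^jC)$ has dimension $\mathrm r(C)$ for all $j\ge1$, by (F5) and (F6).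

(a) For $n\gg0$ we have $J^{n+1}\cap W=0$ by (F4), so $D\to C$ is injective on $J^{n+1}$ and $J^{n+1}/y^{n+1}D\cong J^{n+1}C/y^{n+1}C$. By hypothesis this module is contained in $\operatorname{Soc}(C/y^{n+1}C)$.

(b) Choose $M\ge1$ with $y^MW=0$ and put $N=M+1$. If $y^Nb\in W$, then $b\in W$ because $y$ is a nonzerodivisor on $C$. So $W\cap y^ND=y^NW=0$, and
\[
0\to W\to D/y^ND\to C/y^NC\to0
\]
is exact. The induced map $\operatorname{Soc}(D/y^ND)\to\operatorname{Soc}(C/y^NC)$ has kernel $\operatorname{Soc}W$, and we have to show that it is onto. The obstruction to lifting a socle element lies in $W$, so it vanishes for elements divisible by $y^M$, and every socle element is of this kind. Indeed, multiplication by $y^M$ is an injective map $C/yC\to C/y^NC$. It sends socle into socle, and both socles have dimension $\mathrm r(C)$, so it is bijective on socles. Thus a socle element of $C/y^NC$ is the image of $y^Mb$ for some $b\in D$ with $\mathfrak nb\subseteq yD+W$. Then $\mathfrak ny^Mb\subseteq y^ND+y^MW=y^ND$, so $y^Mb$ represents a socle element of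 $D/y^ND$.
\end{proof}

\begin{remark}
One cannot take $N=1$ in (b), and this is why the type enters rather than $\mathrm{ir}_R(\mathfrak q)$. For $D=k[[x,u]]/(ux,u^2)$ and $y=x+u$ we have $\mathrm r(C)+\ell(\operatorname{Soc}W)=2$, but $D/yD\cong k[[x]]/(x^2)$ has index of reducibility $1$. The ring $D/y^2D=D/x^2D$ has socle spanned by $x$ and $u$.
\end{remark}

To reduce to dimension one we factor out elements $y\in\mathfrak q$ one at a time. Such a $y$ may be a zerodivisor, and the lengths $\ell(R/\mathfrak q^{n+1})$ and $\ell(R/I^{n+1})$ then acquire an error term. For a general $y$ the two error terms are the same constant, $\ell(0:y)$, and cancel in the difference. Write $\nabla f(n)=f(n)-f(n-1)$.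

\begin{lemma}\label{lem:superficial}
Let $(T,\mathfrak n)$ be a Noetherian local ring of positive dimension with infinite residue field, and let $Q\subseteq L$ be $\mathfrak n$-primary ideals such that $Q$ is a reduction of $L$. Then there is $y\in Q\setminus\mathfrak nQ$ such that $0:_Ty$ has finite length and, with $\overline T=T/yT$,
\[
\ell\big(L^{n+1}\overline T/Q^{n+1}\overline T\big)=\nabla\,\ell\big(L^{n+1}/Q^{n+1}\big)\qquad(n\gg0).
\]
\end{lemma}

\begin{proof}
\emph{Choice of $y$.} For a graded ring $G=\operatorname{gr}_J(T)$ put $G_+=\bigoplus_{n>0}G_n$, and for $y\in J$ let $y^*$ be the class of $y$ in $G_1=J/J^2$. We want $y\in Q$ such that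
\begin{enumerate}
\item[(i)] $y\notin\mathfrak nQ$;
\item[(ii)] $y\notin\mathfrak p$ for all $\mathfrak p\in\operatorname{Ass}T\setminus\{\mathfrak n\}$;
\item[(iii)] for $J\in\{Q,L\}$ and $G=\operatorname{gr}_J(T)$: $y^*\notin\mathfrak P$ for all $\mathfrak P\in\operatorname{Ass}G$ with $G_+\not\subseteq\mathfrak P$.
\end{enumerate}
These conditions ask $y$ to avoid finitely many submodules of $Q$, namely $\mathfrak nQ$, the $\mathfrak p\cap Q$, and the $\{y\in Q: y^*\in\mathfrak P\}$. All are proper. For (i) this is Nakayama's lemma, and for (ii) it holds because $Q$ is $\mathfrak n$-primary. For (iii) we use the reduction hypothesis: let $J^{N+1}=QJ^N$. If $y^*\in\mathfrak P$ for all $y\in Q$, then $G_{N+1}\subseteq\mathfrak P$. Since $G_{N+1}=G_1^{N+1}$, we get $G_1\subseteq\mathfrak P$ and $G_+\subseteq\mathfrak P$, a contradiction. By Nakayama's lemma the images of these submodules in $Q/\mathfrak nQ$ are proper subspaces, and a vector space over an infinite field is not a finite union of proper subspaces. So $y$ exists.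

\emph{The annihilators of $y$ and $y^*$.} An associated prime of $0:_Ty$ lies in $\operatorname{Ass}T$ and contains $y$, so it is $\mathfrak n$ by (ii). Hence $0:_Ty$ has finite length by (F7). Now fix $J\in\{Q,L\}$ and $G=\operatorname{gr}_J(T)$. An associated prime of the homogeneous ideal $0:_Gy^*$ lies in $\operatorname{Ass}G$ and contains $y^*$, so it contains $G_+$ by (iii). By (F7) some power $G_+^p$ annihilates $0:_Gy^*$. As $G_j\subseteq G_+^p$ for $j\ge p$ and $0:_Gy^*$ is finitely generated, it vanishes in all degrees $j\ge n_0$ for some $n_0$. In terms of $T$: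
\begin{equation}\label{eq:step}
b\in J^j,\quad yb\in J^{j+2},\quad j\ge n_0\quad\Longrightarrow\quad b\in J^{j+1}.
\end{equation}

\emph{The colon ideal.} We claim that $J^{n+1}:y=J^n+(0:_Ty)$ for $n\gg0$. The right side is contained in the left since $y\in J$. Let $yv\in J^{n+1}$. By (F4), $yv\in yT\cap J^{n+1}\subseteq yJ^{n+1-s}$, so $yv=yb$ with $b\in J^{n+1-s}$, and $n+1-s\ge n_0$ for $n\gg0$. As long as $b\in J^j$ with $n_0\le j\le n-1$, we have $yb\in J^{n+1}\subseteq J^{j+2}$, and \eqref{eq:step} gives $b\in J^{j+1}$. So $b\in J^n$ and $v-b\in0:_Ty$, which proves the claim. Since $(0:_Ty)\cap J^n=0$ for $n\gg0$ by (F4), it follows that $\ell\big((J^{n+1}:y)/J^n\big)=\ell(0:_Ty)$.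

\emph{Lengths.} The exact sequence
\[
0\to(J^{n+1}:y)/J^n\to T/J^n\xrightarrow{\;y\;}T/J^{n+1}\to\overline T/J^{n+1}\overline T\to0
\]
gives $\ell(\overline T/J^{n+1}\overline T)=\nabla\,\ell(T/J^{n+1})+\ell(0:_Ty)$ for $n\gg0$. Subtract the identity for $L$ from the identity for $Q$.
\end{proof}

It remains to make sure that the failure of the Cohen--Macaulay property survives the cut and appears, in dimension one, as a nonzero ideal of finite length.

\begin{lemma}\label{lem:depth}
Let $(T,\mathfrak n)$ be a Noetherian local ring and $y\in\mathfrak n$ an element such that $0:_Ty$ has finite length. If $H^0_{\mathfrak n}(T/yT)=0$, then $H^0_{\mathfrak n}(T)=0$ and $y$ is a nonzerodivisor.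
\end{lemma}

\begin{proof}
Let $H=H^0_{\mathfrak n}(T)$. The image of $H$ in $T/yT$ has finite length, so it is zero, and $H\subseteq yT$. Let $yb\in H$. Then $\mathfrak n^tb\subseteq0:_Ty$ for some $t$, and $0:_Ty$ is annihilated by a power of $\mathfrak n$, so $b\in H$. Thus $H=yH$, and $H=0$ by Nakayama's lemma. Finally $0:_Ty\subseteq H=0$.
\end{proof}

\begin{proposition}\label{prop:A}
In case \textup{(A)} we have $0\le c\le\mathrm r(R)$, and $c<\mathrm r(R)$ if $R$ is not Cohen--Macaulay.
\end{proposition}

\begin{proof}
We choose $y_1,\dots,y_{d-1}\in\mathfrak q$ inductively, with $R_i=R/(y_1,\dots,y_i)$, so that $\dim R_i=d-i$ and $\mathfrak qR_i$ is a parameter ideal of $R_i$. By Lemma~\ref{lem:A}, $\mathfrak qR_i$ is a reduction of the proper ideal $IR_i$. For $i\le d-2$ let $y_{i+1}\in\mathfrak q$ be a lift of the element given by Lemma~\ref{lem:superficial} for $\mathfrak qR_i\subseteq IR_i$. It lies outside $\mathfrak m\mathfrak qR_i$, so the induction continues by (F1).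

Put $\Delta_i(n)=\ell(I^{n+1}R_i/\mathfrak q^{n+1}R_i)$. Then $\Delta_{i+1}=\nabla\Delta_i$ for $n\gg0$, so $\Delta_{d-1}=\nabla^{d-1}\Delta_0$ for $n\gg0$. The operator $\nabla^{d-1}$ kills polynomials of degree less than $d-1$, and $\nabla\binom{n+j}{j}=\binom{n+j-1}{j-1}$. So \eqref{eq:growth} gives $\Delta_{d-1}(n)=c$ for $n\gg0$. In particular $c\ge0$.

Let $D=R_{d-1}$, $W=H^0_{\mathfrak m}(D)$, $C=D/W$, and $\mathfrak qD=yD$ with $y\in\mathfrak q$. By Lemma~\ref{lem:A}, $\mathfrak mI^{n+1}D\subseteq y^{n+1}D$, so Proposition~\ref{prop:dimone}(a) gives $c\le\mathrm r(C)$. With $N$ as in Proposition~\ref{prop:dimone}(b), the ideal $\mathfrak q'=(y_1,\dots,y_{d-1},y^N)$ satisfies $R/\mathfrak q'=D/y^ND$, so it is a parameter ideal of $R$ with $\mathrm{ir}_R(\mathfrak q')=\mathrm r(C)+\ell(\operatorname{Soc}W)$. Therefore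
\[
c\le\mathrm r(C)\le\mathrm r(C)+\ell(\operatorname{Soc}W)\le\mathrm r(R).
\]
If $W\ne0$, then $\operatorname{Soc}W\ne0$ because $W$ has finite length, and the middle inequality is strict. If $W=0$, then Lemma~\ref{lem:depth}, applied to $R_{d-2},\dots,R_0$ in turn, shows that $y_1,\dots,y_{d-1}$ is a regular sequence. Since also $\operatorname{depth}D>0$, we get $\operatorname{depth}R=d$, and $R$ is Cohen--Macaulay.
\end{proof}

\section{The case $\mathfrak mI\ne\mathfrak m\mathfrak q$}\label{sec:B}

For a Cohen--Macaulay ring, case (B) forced $R$ to be regular and both Chern coefficients to vanish. Neither conclusion holds in general.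

\begin{example}\label{ex:B}
Let $R=k[[x_1,x_2,u]]/(ux_1,u^2)$, of dimension $2$, and $\mathfrak q=(x_1^2,x_2)$. The ring $R/\mathfrak q$ has basis $1,x_1,u$, so $I=\mathfrak m$, and $x_1^2\in\mathfrak mI\setminus\mathfrak m\mathfrak q$. Let $\mathfrak p=uR\cong k[[x_2]]$ and $S=R/\mathfrak p=k[[x_1,x_2]]$. All ideals involved are monomial, and $\mathfrak q^{n+1}\cap\mathfrak p=x_2^{n+1}\mathfrak p$, $\mathfrak m^{n+1}\cap\mathfrak p=x_2^n\mathfrak p$. Adding the contributions of $S$ and of $\mathfrak p$,
\[
\ell(R/\mathfrak q^{n+1})=2\binom{n+2}{2}+(n+1),\qquad\ell(R/I^{n+1})=\binom{n+2}{2}+n .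
\]
So $\mathrm e_1(\mathfrak q)=\mathrm e_1(I)=-1$ and $c=0$.
\end{example}

In the example $R$ is regular modulo an ideal $\mathfrak p$ of smaller dimension, the Chern coefficients come from $\mathfrak p$ alone, and $\mathfrak q$ and $I$ act on $\mathfrak p$ in the same way. This is the general picture.

\begin{proposition}\label{prop:B}
In case \textup{(B)} we have $c=0$.
\end{proposition}

\begin{proof}
\emph{Step 0: completion.} For every $\mathfrak m$-primary ideal $J$ we have $R/J\cong\widehat R/J\widehat R$, and $\dim\widehat R=d$. Hence $\mathfrak q\widehat R\ne\mathfrak m\widehat R$ is a parameter ideal, $\mathfrak q\widehat R:\mathfrak m\widehat R=I\widehat R$, the ideals $\mathfrak mI$ and $\mathfrak m\mathfrak q$ remain distinct in $\widehat R$, and the Hilbert coefficients do not change. So we may assume that $R$ is complete. Completeness is used in Steps 1 and 2.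

Let $a,z,q_2,\dots,q_d,D,C$ be as in Lemma~\ref{lem:B}. Put $\mathfrak a=(q_2,\dots,q_d)$ and let $P$ be the kernel of $R\to C$, a prime ideal with $\dim R/P=1$. Then $W=H^0_{\mathfrak m}(D)=P/\mathfrak a$ has finite length, so $\mathfrak m^tP\subseteq\mathfrak a$ for some $t$. We cannot conclude that $\mathfrak m=(a,q_2,\dots,q_d)$, because $W$ may be nonzero. Two operations ignore $W$: localizing at $P$, which will control the components of $R$ of dimension $d$, and passing to multiplicities, which will give regularity.

\emph{Step 1: there is a unique prime $\mathfrak p$ with $\dim R/\mathfrak p=d$; it lies in $P$, and the $R$-module $\mathfrak p$ has dimension at most $d-1$.} Let $\mathfrak p$ be any prime with $\dim R/\mathfrak p=d$. Since $\mathfrak a$ has $d-1$ generators, $\dim R/(\mathfrak p+\mathfrak a)\ge1$, so some prime $P'\ne\mathfrak m$ contains $\mathfrak p+\mathfrak a$. From $\mathfrak m^tP\subseteq\mathfrak a\subseteq P'$ we get $P\subseteq P'\subsetneq\mathfrak m$, and $\dim R/P=1$ forces $P'=P$. Thus $\mathfrak p\subseteq P$.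

A complete local domain is catenary, so all maximal chains of primes in $R/\mathfrak p$ have length $d$. Hence $\operatorname{ht}(P/\mathfrak p)=d-1$ and $\dim R_P\ge d-1$. On the other hand $PR_P=\mathfrak aR_P$ has $d-1$ generators, because $\mathfrak m^t\not\subseteq P$. So $R_P$ is regular of dimension $d-1$, and in particular a domain. As $\mathfrak p$ is a minimal prime of $R$, the ideal $\mathfrak pR_P$ is a minimal prime of this domain, so $\mathfrak pR_P=0$ and $\mathfrak p=\ker(R\to R_P)$. This description proves uniqueness. Localizing further gives $\mathfrak pR_{\mathfrak p}=0$, so the module $\mathfrak p$ vanishes at the only prime of dimension $d$. (It may be zero.)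

\emph{Step 2: $S=R/\mathfrak p$ is regular of dimension $d$.} Nagata's theorem \cite[Theorem 40.6]{Na} states that a Noetherian local ring $(S,\mathfrak m_S)$ with $\mathrm e_0(\mathfrak m_S;S)=1$ is regular provided it is unmixed, that is, all associated primes $\mathfrak P$ of $\widehat S$ satisfy $\dim\widehat S/\mathfrak P=\dim S$. The proviso is necessary, as the ring of Example~\ref{ex:B} has $\mathrm e_0(\mathfrak m)=1$, and this is why we pass to $S$: a complete local domain is unmixed. It remains to show that $S$ has multiplicity $1$.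

Let $w=\ell(W)$ and $N\ge1$. The ring $S/(a^N,q_2,\dots,q_d)S$ is a quotient of $D/a^ND$, which is an extension of $C/a^NC$ by a quotient of $W$. Therefore
\begin{equation}\label{eq:N}
\ell\big(S/(a^N,q_2,\dots,q_d)S\big)\le N+w .
\end{equation}
In particular $Q=(a,q_2,\dots,q_d)S$ is a parameter ideal of $S$. The bound $\mathrm e_0(Q)\le1+w$ from (F2) is too weak; we improve it by letting $N$ grow. If $\mathfrak b$ is an ideal and $v$ an element of $S$ with $(\mathfrak b,v)$ primary to $\mathfrak m_S$, then each factor $(\mathfrak b,v^j)/(\mathfrak b,v^{j+1})$ is cyclic and annihilated by $(\mathfrak b,v)$, so $\ell(S/(\mathfrak b,v^N))\le N\,\ell(S/(\mathfrak b,v))$. Replacing $q_2,\dots,q_d$ in \eqref{eq:N} by their $N$-th powers one at a time gives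
\[
\ell(S/Q_N)\le N^{d-1}(N+w),\qquad Q_N=(a^N,q_2^N,\dots,q_d^N)S .
\]
A monomial of degree $dN$ in the $d$ generators of $Q$ has some exponent at least $N$, so $(Q^N)^d=Q_N(Q^N)^{d-1}$, and $Q_N$ is a reduction of $Q^N$. By (F2) and (F3),
\[
N^d\,\mathrm e_0(Q;S)=\mathrm e_0(Q^N;S)=\mathrm e_0(Q_N;S)\le\ell(S/Q_N)\le N^{d-1}(N+w).
\]
Thus $\mathrm e_0(Q;S)\le1+w/N$ for all $N$, and $1\le\mathrm e_0(\mathfrak m_S;S)\le\mathrm e_0(Q;S)\le1$.

\emph{Step 3: $\mathfrak qS$ and $IS$ are parameter ideals of $S$.} This holds for $\mathfrak qS$ because $\dim S=d$. Since $S$ is Cohen--Macaulay, $S/\mathfrak aS$ is Cohen--Macaulay of dimension $1$ by (F6). The kernel of $S/\mathfrak aS\to C$ is $P/(\mathfrak p+\mathfrak a)$, a quotient of $W$. It has finite length, so it is zero by (F5), and $S/\mathfrak aS=C$. Now $IC=zC$ gives $IS=(z,q_2,\dots,q_d)S$, a proper ideal with $d$ generators that contains $\mathfrak qS$. By (F6), for $J\in\{\mathfrak q,I\}$,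
\begin{equation}\label{eq:S}
\ell(S/J^{n+1}S)=\ell(S/JS)\binom{n+d}{d}\qquad(n\ge0).
\end{equation}

\emph{Step 4: $I^n\mathfrak p=\mathfrak q^n\mathfrak p$ for all $n$.} We first show $\mathfrak q\cap\mathfrak p=\mathfrak q\mathfrak p$. Write $\mathfrak q=(g_1,\dots,g_d)$ and let $\sum r_ig_i\in\mathfrak p$. Then $(r_i)$ is a relation among the images of the $g_i$ in $S$. These form a regular sequence, and the relations of a regular sequence are generated by the Koszul relations $g_j\cdot g_i-g_i\cdot g_j=0$. Hence $r_i=\sum_jc_{ij}g_j+p_i$ with $p_i\in\mathfrak p$ and $c_{ij}\in R$, $c_{ji}=-c_{ij}$, $c_{ii}=0$. Since $\sum_{i,j}c_{ij}g_ig_j=0$, we get $\sum r_ig_i=\sum p_ig_i\in\mathfrak q\mathfrak p$. Now the definition of $I$ and $\mathfrak p\subseteq\mathfrak m$ give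
\[
I\mathfrak p\subseteq I\mathfrak m\cap\mathfrak p\subseteq\mathfrak q\cap\mathfrak p=\mathfrak q\mathfrak p\subseteq I\mathfrak p .
\]
So $I\mathfrak p=\mathfrak q\mathfrak p$, and by induction $I^{n+1}\mathfrak p=I\mathfrak q^n\mathfrak p=\mathfrak q^{n+1}\mathfrak p$.

\emph{Step 5: the Chern coefficients.} For $J\in\{\mathfrak q,I\}$,
\begin{equation}\label{eq:split}
\ell(R/J^{n+1})=\ell(S/J^{n+1}S)+\ell\big(\mathfrak p/(J^{n+1}\cap\mathfrak p)\big),
\end{equation}
so the last term is a polynomial for $n\gg0$. It involves $J^{n+1}\cap\mathfrak p$, while Step 4 concerns $J^{n+1}\mathfrak p$; the two differ for $J=I$ in Example~\ref{ex:B}. But only the coefficient of $n^{d-1}$ matters. Let $h(n)=\ell(\mathfrak p/J^{n+1}\mathfrak p)$, which by Step 4 is the same function for both $J$. By (F2) and Step 1, $h(n)=\varepsilon\binom{n+d-1}{d-1}+(\text{terms of degree}<d-1)$ for $n\gg0$, with $\varepsilon\geq0$. By (F4), $J^{n+1}\mathfrak p\subseteq J^{n+1}\cap\mathfrak p\subseteq J^{n+1-s}\mathfrak p$, so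
\[
h(n-s)\le\ell\big(\mathfrak p/(J^{n+1}\cap\mathfrak p)\big)\le h(n).
\]
The outer terms have degree at most $d-1$ and the same coefficient of $n^{d-1}$, so the middle term is also $\varepsilon\binom{n+d-1}{d-1}$ up to terms of degree less than $d-1$. By \eqref{eq:S} and \eqref{eq:split}, $\mathrm e_1(\mathfrak q)=\mathrm e_1(I)=-\varepsilon$, and $c=0$.
\end{proof}

\begin{remark}
Steps 3 and 5 give $\mathrm e_0(J)=\ell(S/JS)=\ell(C/JC)$, so $\mathrm e_0(\mathfrak q)-\mathrm e_0(I)=\ell(C/azC)-\ell(C/zC)=1$ in case (B). With Lemma~\ref{lem:A}, case (A) holds exactly when $\mathrm e_0(I)=\mathrm e_0(\mathfrak q)$, that is, when \eqref{eq:growth} is available.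
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1) and (2)]
In case (A) both parts are Proposition~\ref{prop:A}. In case (B), Proposition~\ref{prop:B} gives $c=0<1\le\mathrm{ir}_R(\mathfrak q)\le\mathrm r(R)$, because the nonzero module $R/\mathfrak q$ of finite length has nonzero socle. Part (3) was proved in Section~\ref{sec:CM}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HS}
Huneke and Swanson, \emph{Integral Closure}.

\bibitem{Na}
Nagata, \emph{Local Rings}.

\bibitem{TT}
Nguyen Thi Thanh Tam and Hoang Le Truong, \emph{A note on Chern coefficients and Cohen-Macaulay rings}, arXiv:2108.11079 (2021).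

\end{thebibliography}
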